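\title{Scalar-flat extensions of arbitrarily small mass}

\begin{abstract}
Let $g$ be an asymptotically flat metric on a 3-manifold that is scalar-flat outside a compact set $D$. We show that $g$ can be changed outside $D$, remaining scalar-flat there, so that its ADM mass becomes positive and arbitrarily small. Consequently, for a compact region $\Omega$ of nonnegative scalar curvature, the infimum of the ADM mass over the scalar-flat extensions of its Bartnik boundary data, with no horizon condition, is $0$ if such an extension exists and $+\infty$ otherwise. This disproves the conjecture that the infimum vanishes only when $\Omega$ is locally flat; there are rotationally symmetric counterexamples with mean convex boundary arbitrarily close to the flat unit ball. The proof inserts, far out, a region of negative total scalar curvature, tuned so that a conformal factor that almost vanishes at infinity is almost $1$ near $D$. The original metric is then restored near $D$ by a localized deformation of scalar curvature, whose finite-dimensional obstruction is removed by a degree argument.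
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A compact region of a Riemannian 3-manifold has no asymptotic end and therefore no ADM mass. One can still assign a mass to it: attach to its boundary every asymptotically flat manifold that fits without creating negative scalar curvature, and take the infimum of the resulting masses. This paper concerns the version of this construction in which the attached manifolds are scalar-flat.

Throughout, $\delta$ is the Euclidean metric and $S_r=\{|x|=r\}\subset\mathbb R^3$. A smooth connected Riemannian 3-manifold $(N,g)$, with or without compact boundary, is \emph{asymptotically flat} (AF) if the complement of a compact set is identified with the exterior of a ball in $\mathbb R^3$ by coordinates $x$ in which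
\begin{equation}\label{eq:AF}
|\partial^k(g_{ab}-\delta_{ab})|\le C|x|^{-\tau-k}\qquad(k=0,1,2)
\end{equation}
for some $\tau>\frac12$. When the scalar curvature $R_g$ is integrable, as it is whenever we speak of mass, the \emph{ADM mass} is the limit
\[
m_{ADM}(N,g)=\lim_{r\to\infty}\frac1{16\pi}\oint_{S_r}(\partial_bg_{ab}-\partial_ag_{bb})\frac{x^a}{r}\,dA_\delta .
\]

Let $\Omega$ be a compact connected 3-manifold with connected boundary and a smooth metric $g_\Omega$ with $R_{g_\Omega}\ge0$. Its \emph{Bartnik data} are the induced metric $\gamma$ on $\partial\Omega$ and the mean curvature $H$ of $\partial\Omega$ for the outward normal, normalized so that $H=2$ for the unit sphere in $\mathbb R^3$. An \emph{extension} of $(\gamma,H)$ is an AF manifold $(M,g)$ with $\partial M=\partial\Omega$, induced metric $\gamma$ on $\partial M$, and mean curvature $H$ for the normal pointing into $M$. To see why these are the data to match, recall that a metric $ds^2+\gamma_s$ whose slices have second fundamental form $A_s$ and mean curvature $H_s=\operatorname{tr}A_s$ has scalar curvature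
\begin{equation}\label{eq:slices}
R=R_{\gamma_s}-2\partial_sH_s-H_s^2-|A_s|^2 .
\end{equation}
Matching $\gamma$ makes the metric on $\Omega\cup M$ continuous, and matching $H$ prevents the term $\partial_sH_s$ from concentrating on the interface.

Let $\mathcal P_{(\gamma,H)}$ be the set of extensions with $R_g\ge0$, let $\mathcal C_{(\gamma,H)}\subset\mathcal P_{(\gamma,H)}$ be the set of those with $R_g=0$, which is the vacuum constraint equation for time-symmetric initial data, and put
\[
m_B^0(\Omega)=m_B^0(\gamma,H)=\inf\{m_{ADM}(M,g):(M,g)\in\mathcal C_{(\gamma,H)}\},\qquad\inf\emptyset=+\infty .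
\]
No condition on minimal surfaces (horizons) is imposed on the extensions. The positive mass theorem with corners, applied to $\Omega\cup M$, gives
\begin{equation}\label{eq:pmt}
m_B^0(\Omega)\ge0,
\end{equation}
and we take this inequality as known. The following conjecture comes from Anderson's paper \cite{Anderson}.

\begin{quote}
\textbf{Conjecture.} \emph{One has $m_B^0(\Omega)=0$ only if $g_\Omega$ is locally flat, that is, its curvature vanishes identically.}
\end{quote}

\subsection{Conformal factors and mass}

Two formulas are used throughout. The \emph{conformal Laplacian} $L_g=-8\Delta_g+R_g$ satisfies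
\begin{equation}\label{eq:conf}
R(w^4g)=w^{-5}L_gw\qquad(w>0),
\end{equation}
where $R(\cdot)$ denotes the scalar curvature of a metric. The second formula gives the mass of a conformally flat, scalar-flat end.

\begin{lemma}\label{lem:end}
Let $y$ be $\delta$-harmonic near $\{|x|\ge r\}$ with $y\to0$ at infinity. Then $y=b|x|^{-1}+O(|x|^{-2})$, the $k$-th derivatives of the error are $O(|x|^{-2-k})$, and
\begin{equation}\label{eq:b}
b=r\cdot\frac1{|S_r|}\oint_{S_r}y\,dA_\delta .
\end{equation}
If $\lambda>0$ and $w=\lambda+y$, then near infinity $w^4\delta$ is scalar-flat, satisfies \eqref{eq:AF} with $\tau=1$ and all $k$ in the coordinates $\tilde x=\lambda^2x$, and has mass $2\lambda b$.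
\end{lemma}

\begin{proof}
The Kelvin transform $y^*(x)=|x|^{-1}y(x/|x|^2)$ is harmonic for $0<|x|\le1/r$ and is $o(|x|^{-1})$ at $0$, so it extends harmonically across $0$. Taylor expansion of $y^*$ in $y(x)=|x|^{-1}y^*(x/|x|^2)$ gives the expansion with $b=y^*(0)$, and the mean value property on $S_{1/r}$ gives \eqref{eq:b}. Since $|d\tilde x|^2=\lambda^4|dx|^2$, we have $w^4\delta=u^4|d\tilde x|^2$ with $u=w/\lambda=1+\lambda b|\tilde x|^{-1}+O(|\tilde x|^{-2})$. For the metric $u^4|d\tilde x|^2$ the integrand of the mass is $-8u^3\partial_ru=8\lambda b\,r^{-2}+O(r^{-3})$, which gives the limit $2\lambda b$.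
\end{proof}

The mass is a product. It is small when the limit $\lambda$ of the conformal factor is small compared with $1/b$, however large $b$ is.

\subsection{What one would guess}

If $\Omega$ is a domain in $\mathbb R^3$ with connected boundary, its exterior is a scalar-flat extension of mass $0$, so $m_B^0(\Omega)=0$. In the other direction, the positive mass theorem says that a complete AF manifold without boundary, with $R\ge0$ and mass $0$, is Euclidean space. So if an extension of mass $0$ fits $\Omega$ smoothly, then $\Omega$ is flat. The conjecture asks whether this rigidity survives the passage to an infimum. The simplest non-flat regions on which to test it are the following.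

\begin{example}[Filled Schwarzschild balls]\label{ex:balls}
Fix a smooth radial function $\mu_1\ge0$ supported in $B_{1/2}\subset\mathbb R^3$ with $\int\mu_1=2\pi$. For $0<m<2$ let
\[
u_m(x)=1+m\int\frac{\mu_1(y)}{4\pi|x-y|}\,dy,\qquad\Omega_m=(\overline{B_1},u_m^4\delta).
\]
Then $u_m$ is smooth and radial, $-\Delta u_m=m\mu_1$, and $u_m=1+\frac m{2|x|}$ for $|x|\ge\frac12$. By \eqref{eq:conf}, $R=8mu_m^{-5}\mu_1$ is nonnegative and not identically zero, so $\Omega_m$ is not locally flat. In a metric $u^4\delta$ the sphere $S_r$ has mean curvature $u^{-3}(2u/r+4\partial_ru)$, so $H=2(1-\frac m2)(1+\frac m2)^{-3}>0$ on $\partial\Omega_m$. As $m\to0$, $\Omega_m$ tends smoothly to the flat unit ball. The Schwarzschild exterior $(\{|x|\ge1\},u_m^4\delta)$ is a scalar-flat extension of mass $m$.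
\end{example}

Over the larger class $\mathcal P_{(\gamma,H)}$ rigidity fails for $\Omega_m$, for an elementary reason. Let $\mu_2\ge0$ be smooth, nonzero and supported in $(2,3)$, and let $p(r)=\int_1^rs^{-2}\int_1^s\mu_2(s')s'^2\,ds'\,ds$. Then $\Delta p=\mu_2$, the function $p$ is nondecreasing and vanishes on $[1,2]$, and $p=p_\infty-q/r$ for $r\ge3$ with constants $p_\infty,q>0$. For $0<\lambda<1$ the function $u=u_m-(1-\lambda)p/p_\infty\ge\lambda$ is superharmonic, equals $u_m$ for $r\le2$, and equals $\lambda+b/r$ for $r\ge3$, with $b=\frac m2+(1-\lambda)q/p_\infty$. So $u^4\delta$ is an extension with $R\ge0$ and mass $2\lambda b$, which tends to $0$ with $\lambda$. For small $\lambda$ the sphere $r=b/\lambda$ is minimal, of area $16\pi(2\lambda b)^2$: the region $\Omega_m$ is hidden behind a thin neck.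

This construction spends positive scalar curvature to push the conformal factor down. A scalar-flat metric $u(|x|)^4\delta$ has $u=\lambda+b/r$, and the data $(\gamma,H)$ on $S_1$ fix $u(1)$ and $u'(1)$, so for $\Omega_m$ the only extension of this form is the one of mass $m$. One may therefore hope that the constraint $R=0$ does the work of a horizon condition. It does not.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $(N,g)$ be a smooth AF 3-manifold, with or without compact boundary, and let $D\subset N$ be a compact set with $R_g=0$ on $N\setminus D$. For every $\epsilon>0$ there is a smooth AF metric $\tilde g$ on $N$ with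
\[
\tilde g=g\ \text{ on }D,\qquad R_{\tilde g}=0\ \text{ on }N\setminus D,\qquad0<m_{ADM}(N,\tilde g)<\epsilon .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] If $\mathcal C_{(\gamma,H)}\ne\emptyset$, the infimum of $m_{ADM}$ over $\mathcal C_{(\gamma,H)}$ is at most $0$; extensions of arbitrarily small positive mass can be chosen to agree with any given $(M,g)\in\mathcal C_{(\gamma,H)}$ on any given compact subset of $M$. Hence for $\Omega$ with $R_{g_\Omega}\ge0$,
\[
m_B^0(\Omega)=0\ \text{ if }\mathcal C_{(\gamma,H)}\ne\emptyset,\qquad m_B^0(\Omega)=+\infty\ \text{ otherwise.}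
\]
\item[(b)] The conjecture is false: the balls $\Omega_m$, $0<m<2$, of Example~\ref{ex:balls} have $m_B^0(\Omega_m)=0$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Let $(M,g)\in\mathcal C_{(\gamma,H)}$ and let $D$ be a compact set that contains a neighborhood of $\partial M$ and the given compact set. The metrics $\tilde g$ of Theorem~\ref{thm:main} are scalar-flat on all of $M$ and agree with $g$ near $\partial M$, so they lie in $\mathcal C_{(\gamma,H)}$. The last statement follows from \eqref{eq:pmt}. (b) The Schwarzschild exterior lies in $\mathcal C_{(\gamma,H)}$, and (a) applies.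
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $R_{g_\Omega}\ge0$ enters only through \eqref{eq:pmt}. For general data the infimum can be negative: for $-2<m<0$ the metric $(1+\frac m{2|x|})^4\delta$ on $\{|x|\ge1\}$ is a scalar-flat extension of its own boundary data, of mass $m$. The mass in Theorem~\ref{thm:main} cannot in general be made zero or negative: for $N=(\mathbb R^3,u_m^4\delta)$ and $D=\overline{B_1}$, every $\tilde g$ has $R\ge0$ and is not flat, so its mass is positive. The proof uses the decay \eqref{eq:AF} quantitatively only in Lemmas~\ref{lem:threshold} and~\ref{lem:nodecay}, and there $\tau>0$ suffices. Finally, the metrics $\tilde g$ that we construct have ends of the form described in Lemma~\ref{lem:end}. These are AF in every usual sense, so the disproof does not depend on the convention \eqref{eq:AF}.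
\end{remark}

\section{The mechanism and the plan of the proof}\label{sec:plan}

\subsection{Reduction to the exterior of a ball}

From now on $M=\{x\in\mathbb R^3:|x|\ge1\}$, and $g$ is a metric on $M$, smooth up to $\partial M=S_1$, that satisfies \eqref{eq:AF} and $R_g=0$. Such a $g$ is uniformly equivalent to $\delta$.

\begin{proposition}\label{prop:ext}
For every $\epsilon>0$ there is a smooth scalar-flat metric $\tilde g$ on $M$ that equals $g$ near $\partial M$ and equals $w^4\delta$ near infinity, where $w$ is $\delta$-harmonic, $w=\lambda+b|x|^{-1}+O(|x|^{-2})$, $\lambda>0$ and $0<2\lambda b<\epsilon$.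
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:ext}]
Choose $R_1$ such that $\{|x|\ge R_1\}$ lies in the asymptotic chart of $N$ and is disjoint from $D$. In the coordinates $x/R_1$ the metric $R_1^{-2}g$ on this region satisfies the standing assumptions. Apply the proposition with $\epsilon/R_1$, multiply the result by $R_1^2$, which multiplies the mass by $R_1$, and keep $g$ on the rest of $N$. The two pieces agree near $S_{R_1}$, and Lemma~\ref{lem:end} identifies the mass.
\end{proof}

\subsection{A radial model}\label{sub:model}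

We want $w>0$ that is close to $1$ near $\partial M$, close to $0$ at infinity, and makes $w^4g'$ scalar-flat for some background metric $g'$ equal to $g$ on a large region. By \eqref{eq:conf} the equation is $\Delta_{g'}w=\frac18R_{g'}w$. Where $R_{g'}<0$ the solution is superharmonic, so negative scalar curvature of the background plays the role that the source $\mu_2$ played above. The background cannot be conformal to $g$: \eqref{eq:conf} gives $L_{u^4g}w=u^{-5}L_g(uw)$, so in that case $w^4g'$ is again $g$ times the fourth power of a $g$-harmonic function.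

To see what a negative potential does, take the flat exterior and concentrate the potential on a sphere: let $w$ be continuous, harmonic off $S_\rho$, and let $\partial_rw$ jump by $-tw$ across $S_\rho$, where $t\ge0$. For a radial solution with $w(1)=1$ and $w\to0$ the function $y=rw$ is affine on each side of $\rho$. Thus $y=1+\alpha(r-1)$ for $r\le\rho$, $y$ is constant for $r\ge\rho$, and the jump condition reads $-\alpha=-t\,y(\rho)$. With $h=1/r$ this says
\[
w=h+\alpha(1-h)\quad\text{for }r\le\rho,\qquad\alpha(t)=\frac t{1-t(\rho-1)} .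
\]
The coefficient $\alpha$ starts at $0$ and blows up as $t\uparrow t^*=1/(\rho-1)$. This $t^*$ is the threshold of positivity of the energy. Indeed, for radial $z$ of compact support with $z(1)=0$ and $y=rz$ we have $r^2z'^2=y'^2-(y^2/r)'$, so
\[
\int|\nabla z|^2-t\oint_{S_\rho}z^2=4\pi\Big(\int_1^\infty y'^2dr-t\,y(\rho)^2\Big),
\]
and the infimum of $\int_1^\infty y'^2dr$ for given $y(\rho)$ is $y(\rho)^2/(\rho-1)$. Before the threshold, at $t=1/\rho$, the coefficient passes through $1$ and $w=\min(1,\rho/r)$: the solution is exactly $1$ inside $S_\rho$ and decays outside. The solution with value $0$ on $S_1$ and limit $1$ at infinity is, for this $t$, given by $y=\rho(r-1)$ for $r\le\rho$ and $y'=1$ for $r\ge\rho$. Adding a small multiple $\lambda$ of it changes $w$ little on compact sets and produces an end $\lambda+b/r$ with $b$ close to $\rho$, whose mass $2\lambda b$ is as small as we like.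

\subsection{Plan}

Three things separate the model from the proof.

First, the potential must be the scalar curvature of a metric. Section~\ref{sec:outer} builds backgrounds $g_{\rho,t}$ that equal $g$ for $|x|\le\rho$ and whose energy loses positivity at some $t^*_\rho$.

Second, there is no explicit solution. We define $\alpha(t)$ by an average, show that it runs from nearly $0$ to $\infty$ on $[0,t^*_\rho)$, and recover the shape $w\approx h+\alpha(1-h)$ on compact sets, as $\rho\to\infty$, from a Liouville theorem (Section~\ref{sec:harm}).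

Third, $w$ is then only close to $1$ near $\partial M$. We cut $w-1$ off in a fixed annulus $V$ and correct the small scalar curvature that this creates by a tensor $k$ supported in $\overline V$ (Section~\ref{sec:local}). This is possible up to an error in a space of dimension $d\le4$, dual to the static potentials of $g$. Section~\ref{sec:balance} cancels the error by varying the boundary values of $w$ in $d$ directions together with $t$. Figure~\ref{fig:layout} shows the regions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]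
\draw[->] (0,0)--(11.3,0) node[right]{$|x|$};
\foreach \x/\lab in {0/{1},1.3/{r_0},4.3/{R_0},5.7/{\rho},7/{2\rho},8.3/{9\rho},9.8/{11\rho}}
  \draw (\x,0.08)--(\x,-0.08) node[below]{$\lab$};
\draw[|-|] (0,0.6)--node[above]{$g$}(5.7,0.6);
\draw[-|] (5.7,0.6)--node[above]{cutoff}(7,0.6);
\draw[-|] (7,0.6)--node[above]{$\delta$}(8.3,0.6);
\draw[-|] (8.3,0.6)--node[above]{bump}(9.8,0.6);
\draw[->] (9.8,0.6)--node[above]{$\delta$}(11.3,0.6);
\draw[|-|] (0,-0.9)--node[below]{$g$}(1.3,-0.9);
\draw[-|] (1.3,-0.9)--node[below]{$(1+\chi(w-1))^4g+k$}(4.3,-0.9);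
\draw[->] (4.3,-0.9)--node[below]{$w^4g_{\rho,t}$}(11.3,-0.9);
\end{tikzpicture}
\caption{The construction along the radius (not to scale). Upper row: the background metric $g_{\rho,t}$, which passes from $g$ to $\delta$ and has a bump of negative total scalar curvature in a ball of radius $\rho$ centered at distance $10\rho$ from the origin. Lower row: the final scalar-flat metric; the correction $k$ and the transition of the cutoff $\chi$ lie in the annulus $V=\{r_0<|x|<R_0\}$.}\label{fig:layout}
\end{figure}

The letter $C$ denotes constants that depend only on $g$ and on objects fixed once and for all (the annulus $V$, cutoff functions), unless a further dependence is indicated.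

\section{Harmonic functions on the exterior region}\label{sec:harm}

\subsection{Standard tools}

We use the following facts. In coordinates, $\sqrt{\det g'}\,L_{g'}w=-\partial_a(8\sqrt{\det g'}\,g'^{ab}\partial_bw)+\sqrt{\det g'}\,R_{g'}w$, so (T2) applies to the conformal Laplacian of any smooth metric $g'$.

\begin{itemize}
\item[(T1)] \emph{Maximum principle.} A function that is continuous on a compact domain and $g$-harmonic in its interior attains its maximum and minimum on the boundary.
\item[(T2)] \emph{Moser's estimate and Harnack's inequality.} Let $U$ be a bounded connected open set, $U'\subset U$ compact, and let $w$ be a weak solution of $-\partial_a(A^{ab}\partial_bw)+A^0w=0$ in $U$, where $C_0^{-1}\le(A^{ab})\le C_0$ and $|A^0|\le C_0$. Then $\sup_{U'}|w|\le C\|w\|_{L^2(U)}$, and $\sup_{U'}w\le C\inf_{U'}w$ if $w\ge0$, with $C=C(C_0,U,U')$. No sign of $A^0$ is needed. In particular a nonnegative solution on a connected open set vanishes identically or nowhere.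
\item[(T3)] \emph{Schauder theory.} Let $T$ be a linear operator of order $\nu\in\{2,4\}$ on the unit ball $B_1$, with coefficients bounded by $C_0$ in $C^{j,1/2}$ and principal symbol at least $C_0^{-1}|p|^\nu$ in absolute value. If $u\in C^{\nu,1/2}_{loc}$ and $Tu\in C^{j,1/2}$, then $u\in C^{\nu+j,1/2}_{loc}$ and $\|u\|_{C^{\nu+j,1/2}(B_{1/2})}\le C(\|u\|_{L^2(B_1)}+\|Tu\|_{C^{j,1/2}(B_1)})$ with $C=C(C_0,j)$. If the coefficients are smooth, every distribution $u$ with $Tu\in C^{0,1/2}_{loc}$ lies in $C^{\nu,1/2}_{loc}$. For $\nu=2$ and smooth coefficients, regularity and estimates hold up to a smooth boundary on which $u$ has smooth Dirichlet data.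
\item[(T4)] \emph{Aronszajn's unique continuation theorem.} A harmonic function for a smooth metric on a connected manifold that vanishes on a nonempty open set vanishes identically.
\end{itemize}

For $R\ge2$ the substitution $x\mapsto x/R$ turns the equation $\Delta_gw=0$ on $\{R/2<|x|<2R\}$ into an equation of the form in (T2) on a fixed shell, with $A^0=0$ and $C_0$ independent of $R$. Hence, with $C$ independent of $R$,
\begin{equation}\label{eq:shell}
\sup_{S_R}w^2\le CR^{-1}\int_{|x|\ge R/2}|x|^{-2}w^2dx,\qquad\text{and}\qquad\max_{S_R}w\le C\min_{S_R}w\ \text{ if }w\ge0 .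
\end{equation}
The first inequality, which also holds for $\delta$ in place of $g$, shows that a function harmonic near infinity with $|x|^{-1}w\in L^2$ tends to $0$.

\subsection{The energy space}

For $\phi\in C^\infty(\partial M)$ let
\[
E_\phi=\{z\in H^1_{loc}(M):\nabla z\in L^2,\ |x|^{-1}z\in L^2,\ z|_{\partial M}=\phi\},
\]
and let $E=E_0$ with $\|z\|_E^2=\int|\nabla z|^2dx$. If $\eta_\phi$ is a smooth compactly supported extension of $\phi$, then $E_\phi=\eta_\phi+E$. Fix a smooth $\theta:[0,\infty)\to[0,1]$ with $\theta=1$ on $[0,1]$ and $\theta=0$ on $[2,\infty)$.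

\begin{lemma}\label{lem:E}
$E$ is a Hilbert space, $C_c^\infty(\operatorname{int}M)$ is dense in $E$, and Hardy's inequality $\int|x|^{-2}z^2dx\le4\|z\|_E^2$ holds on $E$.
\end{lemma}

\begin{proof}
For $z\in C_c^\infty(\operatorname{int}M)$, integration by parts along a ray gives $\int z^2dr=-2\int rzz_r\,dr\le2(\int z^2dr)^{1/2}(\int r^2z_r^2dr)^{1/2}$, which is Hardy's inequality after integration over the sphere. Let $z\in E$ and $z_R=\theta(|x|/R)z$. The gradient of the cutoff is at most $C|x|^{-1}$ and is supported in $\{R\le|x|\le2R\}$, so $\nabla z_R\to\nabla z$ and $|x|^{-1}z_R\to|x|^{-1}z$ in $L^2$. Each $z_R$ is a compactly supported $H^1$ function with zero trace, hence an $H^1$ limit of functions in $C_c^\infty(\operatorname{int}M)$. This gives density and Hardy's inequality on $E$. By that inequality a Cauchy sequence converges in $H^1$ on bounded sets and in $L^2(|x|^{-2}dx)$, and the limit has zero trace.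
\end{proof}

\subsection{Decaying and positive harmonic functions}

On $\partial M$ and on the spheres $S_r$, $n$ is the $g$-unit normal pointing toward infinity, and boundary integrals are taken with the area element of $g$.

\begin{lemma}\label{lem:hphi}
For $\phi\in C^\infty(\partial M)$ there is a unique $g$-harmonic function $h_\phi\in E_\phi$. It is smooth up to $\partial M$, linear in $\phi$, and tends to $0$ at infinity. If $0\le\phi\le1$, then $0\le h_\phi\le1$. The function $h=h_1$ satisfies $0<h<1$ in $\operatorname{int}M$. For all $\phi,\phi'$,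
\begin{equation}\label{eq:sym}
\oint_{\partial M}(\phi'\,\partial_nh_\phi-\phi\,\partial_nh_{\phi'})=0 .
\end{equation}
\end{lemma}

\begin{proof}
By density, $\eta_\phi+z$ is harmonic if and only if $\int\langle\nabla(\eta_\phi+z),\nabla z'\rangle_gdV_g=0$ for all $z'\in E$, and the Lax--Milgram lemma gives a unique such $z\in E$. Smoothness is (T3) and decay is \eqref{eq:shell}. The bounds follow from (T1) on $\{1\le|x|\le R\}$ as $R\to\infty$. They are strict for $h$ by (T2) applied to $h$ and $1-h$, neither of which vanishes identically. Testing the equation for $h_\phi$ with $z'=h_{\phi'}-\eta_{\phi'}$ and integrating by parts gives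
\[
\int\langle\nabla h_\phi,\nabla h_{\phi'}\rangle=\int\langle\nabla h_\phi,\nabla\eta_{\phi'}\rangle=-\oint_{\partial M}\phi'\,\partial_nh_\phi ,
\]
and the left side is symmetric in $\phi,\phi'$.
\end{proof}

The solutions $w$ that we construct are $g$-harmonic for $|x|<\rho$, and as $\rho\to\infty$ we know nothing about their limits except sign and boundary values. The next lemma says that this leaves one free parameter, as in the model.

\begin{lemma}[Liouville theorem]\label{lem:liouville}
Let $w\ge0$ be $g$-harmonic and smooth on $M$ with $w=\phi$ on $\partial M$. Then $w=h_\phi+\alpha(1-h)$ for some $\alpha\ge0$.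
\end{lemma}

\begin{proof}
Let $z=w-h_\phi$. It vanishes on $\partial M$, and $z\ge-\max_{S_R}|h_\phi|$ on $S_R$, so (T1) and $R\to\infty$ give $z\ge0$. Put $z_*(R)=\min_{S_R}z$. Since $0\le1-h\le1$ and $1-h=0$ on $\partial M$, (T1) gives $z\ge z_*(R)(1-h)$ on $\{1\le|x|\le R\}$. Evaluating at one interior point shows that $z_*(R)$ is bounded for large $R$. Let $\alpha=\limsup_{R\to\infty}z_*(R)$. Then $z'=z-\alpha(1-h)\ge0$ on $M$, and
\[
\limsup_{R\to\infty}\min_{S_R}z'\le\limsup_{R\to\infty}\Big(z_*(R)-\alpha\min_{S_R}(1-h)\Big)=0
\]
because $h\to0$. By the second part of \eqref{eq:shell}, $\max_{S_R}z'\to0$. Since $z'=0$ on $\partial M$, (T1) gives $z'\equiv0$.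
\end{proof}

Write $\overline u$ for the Euclidean average of a function $u$ over $S_2$. One bounded number controls a nonnegative solution everywhere.

\begin{lemma}[Compactness]\label{lem:compact}
Let $g_n$ be smooth metrics on $M$ that equal $g$ on $\{|x|\le3\}$ and converge smoothly on compact sets to a metric $g_\infty$. Let $w_n\ge0$ be smooth with $L_{g_n}w_n=0$, $w_n=\phi$ on $\partial M$, and $\overline{w_n}$ bounded. Then a subsequence converges smoothly on compact subsets of $M$ to some $w\ge0$ with $L_{g_\infty}w=0$ and $w=\phi$ on $\partial M$.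
\end{lemma}

\begin{proof}
The numbers $\min_{S_2}w_n\le\overline{w_n}$ are bounded. For a compact set $U'\subset\operatorname{int}M$ containing $S_2$, Harnack's inequality on a fixed bounded connected neighborhood of $U'$, where the coefficients of $L_{g_n}$ are uniformly controlled, bounds $w_n$ on $U'$. On $\{1\le|x|\le2\}$ the $w_n$ are $g$-harmonic, hence bounded by (T1). The interior and boundary estimates of (T3) bound all derivatives on compact subsets of $M$, and a diagonal subsequence converges.
\end{proof}

\section{The tuned outer family}\label{sec:outer}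

\subsection{Backgrounds with negative total scalar curvature}

For $\rho>3$ let $g_\rho=\delta+\theta(|x|/\rho)(g-\delta)$. It equals $g$ for $|x|\le\rho$ and $\delta$ for $|x|\ge2\rho$, and as a convex combination of $g$ and $\delta$ it is equivalent to $\delta$ uniformly in $\rho$. Making the end exactly Euclidean lets us read the mass from Lemma~\ref{lem:end}, and it gives room for an explicit perturbation.

Fix $\Phi\in C_c^\infty(B_1)$, $\Phi\not\equiv0$. Let $x_\rho=(10\rho,0,0)$ and $\Phi_\rho(x)=\Phi((x-x_\rho)/\rho)$. For $t\ge0$ let $g_{\rho,t}=g_\rho$ outside the ball $B(x_\rho,\rho)$ and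
\[
g_{\rho,t}=dx_1^2+e^{2\psi}dx_2^2+e^{-2\psi}dx_3^2,\qquad\psi=t\Phi_\rho,\qquad\text{in }B(x_\rho,\rho).
\]
The perturbation preserves the volume form, and this makes its total scalar curvature computable. Write $\psi_a=\partial_a\psi$. The slices $x_1=\mathrm{const}$ have principal curvatures $\psi_1$ and $-\psi_1$, so their mean curvature is $0$ and $|A|^2=2\psi_1^2$. The Gauss curvature of a surface metric $f_2^2dx_2^2+f_3^2dx_3^2$ is $-(f_2f_3)^{-1}[\partial_2(\partial_2f_3/f_2)+\partial_3(\partial_3f_2/f_3)]$, which for $f_2=e^\psi$, $f_3=e^{-\psi}$ equals $\partial_2(e^{-2\psi}\psi_2)-\partial_3(e^{2\psi}\psi_3)$. By \eqref{eq:slices},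
\[
R=2\partial_2(e^{-2\psi}\psi_2)-2\partial_3(e^{2\psi}\psi_3)-2\psi_1^2\quad\text{in }B(x_\rho,\rho).
\]
Since $dV=dx$ there, the divergence terms integrate to zero and
\begin{equation}\label{eq:total}
\int_{B(x_\rho,\rho)}R\,dV=-2t^2\rho\int(\partial_1\Phi)^2 ,
\end{equation}
where $\int(\partial_1\Phi)^2>0$ because $\Phi$ is nonzero with compact support.

Write $L_t$, $R_t$ for the conformal Laplacian and scalar curvature of $g_{\rho,t}$, and
\[
Q_t(z,z')=\int_M\big(8\langle\nabla z,\nabla z'\rangle_{g_{\rho,t}}+R_tzz'\big)dV,\qquad Q_t(z)=Q_t(z,z).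
\]
The support of $R_t$ lies in $\{\rho\le|x|\le11\rho\}$. For fixed $\rho$ the coefficients depend continuously on $t$ in the supremum norm and vary only in a fixed ball, so by Hardy's inequality $Q_t$ is a bounded form on $E$ that is norm-continuous in $t$. Call $Q_t$ \emph{coercive} if $Q_t(z)\ge c\|z\|_E^2$ on $E$ for some $c>0$.

\begin{lemma}[The threshold]\label{lem:threshold}
There are $\rho_0>3$ and $c_0>0$ such that $Q_0(z)\ge c_0\|z\|_E^2$ for all $\rho\ge\rho_0$. For each $\rho\ge\rho_0$ there is $t^*=t^*_\rho\in(0,\infty)$ such that $Q_t$ is coercive for $0\le t<t^*$, while $Q_{t^*}\ge0$ is not coercive.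
\end{lemma}

\begin{proof}
By \eqref{eq:AF}, $|\partial^k(g_\rho-\delta)|\le C\rho^{-\tau-k}$ on $\{\rho\le|x|\le2\rho\}$ for $k\le2$. So $R_0$ is supported there with $|R_0|\le C\rho^{-2-\tau}$, and Hardy's inequality gives $\int|R_0|z^2dV\le C\rho^{-\tau}\|z\|_E^2$. This proves the first claim. Let $Y\in C_c^\infty(B_2)$ with $Y=1$ on $B_1$, and $z_\rho=Y((x-x_\rho)/\rho)$. On the support of $\nabla z_\rho$ the metric is $\delta$, so \eqref{eq:total} gives $Q_t(z_\rho)=8\rho\int|\nabla Y|^2-2t^2\rho\int(\partial_1\Phi)^2$, which is negative for large $t$. Hence the supremum $t^*$ of all $t$ such that $Q_s$ is coercive for all $s\in[0,t]$ is finite. Coercivity is an open condition in $t$ by norm-continuity, so $t^*>0$ and $Q_{t^*}$ is not coercive, and $Q_{t^*}\ge0$ by continuity.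
\end{proof}

\subsection{Solutions below the threshold}

\begin{lemma}\label{lem:sol}
Let $\rho\ge\rho_0$, $0\le t<t^*_\rho$, $\phi\in C^\infty(\partial M)$ and $\lambda\in\mathbb R$. There is a unique $w=w[\phi,\lambda]$ with $L_tw=0$ and $w-\lambda\in E_{\phi-\lambda}$. It is smooth on $M$, equals $\phi$ on $\partial M$, and has the following properties.
\begin{itemize}
\item[(a)] $w$ is $g$-harmonic for $|x|<\rho$, $\delta$-harmonic for $|x|>11\rho$, and $w=\lambda+b|x|^{-1}+O(|x|^{-2})$ for a number $b=b[\phi,\lambda]$.
\item[(b)] $w$ and $b$ are linear in $(\phi,\lambda)$. For fixed $\rho,\phi,\lambda$, the number $b$ is continuous in $t$, and $w$ is continuous in $t$ in $C^k$ on compact subsets of $\{1<|x|<\rho\}$.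
\item[(c)] If $\phi\ge0$ and $\lambda\ge0$, then $w\ge0$. If $\phi>0$ and $\lambda\ge0$, then $w>0$ on $M$. If $\phi>0$ and $\lambda=0$, then $b>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $w=\lambda+\eta+z$ with $\eta=\eta_{\phi-\lambda}$ and $z\in E$. The equation is $Q_t(z,z')=-Q_t(\lambda+\eta,z')$ for all $z'\in E$. Since $\nabla\eta$ and $R_t$ have compact support, the right side is a bounded functional of $z'$, norm-continuous in $t$. The Lax--Milgram lemma gives existence and uniqueness, and (T3) gives smoothness. In (a), $w-\lambda\to0$ by \eqref{eq:shell}, and Lemma~\ref{lem:end} applies with $r=12\rho$.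

(b) Linearity follows from uniqueness. The isomorphism $E\to E^*$ defined by $Q_t$ is norm-continuous in $t$, hence so is its inverse, and $z$ is continuous in $t$ with values in $E$. Then $b$ is continuous by \eqref{eq:b} and the trace theorem. The difference of the solutions for two values of $t$ is $g$-harmonic for $1<|x|<\rho$ and small in $L^2$ on bounded sets, hence small in $C^k$ on compact subsets by (T3).

(c) Let $w^-=\min(w,0)$. For $\lambda\ge0$ we have $|w^-|\le|w-\lambda|$; moreover $\nabla w^-$ equals $\nabla w$ where $w<0$ and $0$ elsewhere, and $w^-$ has trace $\min(\phi,0)=0$. So $w^-\in E$ and $Q_t(w^-)=Q_t(w,w^-)=0$, and coercivity gives $w^-=0$. Strict positivity follows from (T2), and then $b>0$ for $\lambda=0$ from \eqref{eq:b}.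
\end{proof}

Part (c) is the reason to stay below $t^*$: coercivity replaces the maximum principle, which is not available because $R_t$ is negative somewhere.

\subsection{Tuning}

Let $\phi_0=1$ and let $\phi_1,\dots,\phi_d\in C^\infty(\partial M)$ satisfy $0<\phi_i\le1$; they will be chosen in Lemma~\ref{lem:span}, independently of $\rho$ and $t$. Put $h_i=h_{\phi_i}$ and $w_i=w[\phi_i,0]$, so that $h_0=h$ and, by Lemma~\ref{lem:sol}(c), $0<w_i\le w_0$. Since $\overline h<1$ we can define continuous functions $\alpha_i(t)$ on $[0,t^*_\rho)$, depending on $\rho$, by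
\[
\overline{w_i}=\overline{h_i}+\alpha_i(t)(1-\overline h)\qquad(0\le i\le d).
\]
The function $\alpha_0$ is the counterpart of $\alpha$ in Section~\ref{sub:model}.

\begin{lemma}\label{lem:range}
\begin{itemize}
\item[(a)] $\alpha_0(0)\to0$ as $\rho\to\infty$.
\item[(b)] For fixed $\rho\ge\rho_0$, $\alpha_0(t)\to\infty$ as $t\uparrow t^*_\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t=0$ and $w_0=\eta_1+z_\rho$. For large $\rho$ the functional $Q_0(\eta_1,\cdot)$ does not depend on $\rho$, so $z_\rho$ is bounded in $E$ by the uniform coercivity in Lemma~\ref{lem:threshold}. If $z$ is a weak limit along $\rho_n\to\infty$, testing against $C_c^\infty(\operatorname{int}M)$ shows that $\eta_1+z\in E_1$ is $g$-harmonic, so $\eta_1+z=h$. The average over $S_2$ is a bounded functional on $E$, so $\overline{w_0}\to\overline h$.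

(b) The idea is that a positive solution at the threshold and a null vector of $Q_{t^*}$ cannot coexist. Since $w_0>0$, the function $\alpha_0$ is bounded below, so if (b) fails there are $t_n\uparrow t^*$ with $\overline{w_0}$ bounded. Lemma~\ref{lem:compact} gives $w_*\ge0$ with $L_{t^*}w_*=0$ and $w_*=1$ on $\partial M$, and $w_*>0$ by (T2).

As $Q_{t^*}\ge0$ is not coercive, there are $z_n\in E$ with $\|z_n\|_E=1$, $Q_{t^*}(z_n)\to0$ and $z_n\rightharpoonup z$. Since $R_{t^*}$ has compact support, Rellich's theorem gives $\int R_{t^*}z_n^2\to\int R_{t^*}z^2$. If $z=0$, the gradient term alone would keep $Q_{t^*}(z_n)$ bounded away from $0$; so $z\ne0$. By weak lower semicontinuity of the gradient term, $Q_{t^*}(z)\le0$, hence $Q_{t^*}(z)=0$.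

For $z'\in C_c^\infty(\operatorname{int}M)$ put $u=z'/w_*$. Then $|\nabla z'|^2=w_*^2|\nabla u|^2+\langle\nabla w_*,\nabla(w_*u^2)\rangle$, and $Q_{t^*}(w_*,w_*u^2)=0$, so
\[
Q_{t^*}(z')=8\int w_*^2\,|\nabla(z'/w_*)|^2dV .
\]
Let $z'\to z$ in $E$. The left side tends to $0$, and $z'/w_*\to z/w_*$ in $H^1$ on compact subsets of $\operatorname{int}M$. So $z/w_*$ is constant on the connected set $\operatorname{int}M$. Since $z$ has zero trace and $w_*=1$ on $\partial M$, the constant is $0$, which contradicts $z\ne0$.
\end{proof}

\begin{proposition}[Tuning]\label{prop:tune}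
Let $V$ be a bounded open set with $\overline V\subset\operatorname{int}M$, let $0<\sigma\le\frac12$ and $C_*=2/(1-\overline h)$. For all large $\rho$ there is an interval $[t^-,t^+]\subset[0,t^*_\rho)$ on which
\[
\alpha_0(t^\pm)=1\pm\sigma,\qquad|\alpha_0-1|\le\sigma,\qquad|\alpha_i|\le C_*\quad(1\le i\le d),
\]
and
\[
\sup_{t\in[t^-,t^+]}\ \sum_{i=0}^d\big\|w_i-h_i-\alpha_i(t)(1-h)\big\|_{C^6(\overline V)}\to0\qquad(\rho\to\infty).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:range}, for large $\rho$ we have $\alpha_0(0)<1-\sigma$ and $\alpha_0$ is unbounded. Let $t^+$ be the first time at which $\alpha_0=1+\sigma$, and $t^-$ the last time before $t^+$ at which $\alpha_0=1-\sigma$. On $[t^-,t^+]$ we have $|\alpha_0-1|\le\sigma$, hence $0<\overline{w_i}\le\overline{w_0}\le\frac32$; with $0\le\overline{h_i}\le1$ this gives $|\alpha_i|\le C_*$.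

Suppose the convergence fails for some $i$ along $\rho_n\to\infty$ and $t_n\in[t^-,t^+]$. The metrics $g_{\rho_n,t_n}$ eventually equal $g$ on every compact set. By Lemmas~\ref{lem:compact} and~\ref{lem:liouville}, a subsequence of the functions $w_i$ converges smoothly on compact sets to $h_i+\alpha'(1-h)$ for some $\alpha'$. Taking averages over $S_2$ gives $\alpha_i(t_n)\to\alpha'$, which contradicts the failure of convergence.
\end{proof}

We know that $\alpha_0$ is continuous and crosses $1$, but we have neither monotonicity nor a bound on its derivative. This is why the final step uses degree theory and not the implicit function theorem.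

\section{Localized deformation of scalar curvature}\label{sec:local}

Let $\hat g$ be a metric close to $g$ on an annulus $V$. We want a tensor $k$ that vanishes to infinite order on $\partial V$ and makes $\hat g+k$ scalar-flat. The method is due to Corvino and to Chru\'sciel and Delay; we give a full proof of what we need.

\subsection{Static potentials}

The linearization of scalar curvature at a metric $g'$ and its formal adjoint are
\[
P_{g'}k=-\Delta\operatorname{tr}k+\operatorname{div}\operatorname{div}k-\langle k,\operatorname{Ric}\rangle,\qquad P_{g'}^*f=-(\Delta f)g'+\operatorname{Hess}f-f\operatorname{Ric},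
\]
all quantities taken for $g'$. If $P_g^*f=0$, then $\int fP_gk\,dV_g=0$ for every compactly supported $k$: to first order, local deformations cannot change $\int fR$. Such $f$ are called \emph{static potentials}, and they are the obstruction. Since $R_g=0$, we have $\operatorname{tr}P_g^*f=-2\Delta_gf$, and therefore
\begin{equation}\label{eq:hess}
\operatorname{Hess}f=P_g^*f-\tfrac12\operatorname{tr}(P_g^*f)\,g+f\operatorname{Ric}.
\end{equation}
So $P_g^*f$ controls all second derivatives of $f$ up to lower-order terms, pointwise and without boundary conditions. For an open annulus $U=\{r<|x|<R\}$, $1\le r<R\le\infty$, let $\mathcal K(U)=\{f\in H^2_{loc}(U):P_g^*f=0\}$, and let $\mathcal K=\mathcal K(\operatorname{int}M)$.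

\begin{lemma}\label{lem:static}
\begin{itemize}
\item[(a)] Every $f\in\mathcal K(U)$ is $g$-harmonic, satisfies $\operatorname{Hess}f=f\operatorname{Ric}$, and is smooth up to $\partial U$. If $f$ vanishes on a nonempty open set, then $f=0$. Moreover $\dim\mathcal K(U)\le4$.
\item[(b)] There are $1<r_0<R_0$ and $s_0>0$ such that the annuli $V_s=\{r_0+s<|x|<R_0-s\}$ satisfy $\mathcal K(V_s)=\mathcal K|_{V_s}$ for $0\le s\le s_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The two equations follow from \eqref{eq:hess} and the trace formula, and $f$ is smooth in $U$ by (T3). Along a curve $x(s)$ the pair $(f,p)=(f,df)$ solves the linear system $\dot f=\dot x^ap_a$, $\dot p_b=\dot x^a(\Gamma^c_{ab}p_c+\operatorname{Ric}_{ab}f)$. Hence $f$ is determined on the connected set $U$ by the four numbers $(f,df)$ at one point. Solving the system along rays, with initial values on a sphere in $U$ and coefficients smooth on $M$, extends $f$ smoothly to $\partial U$.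

(b) Among the annuli with $1<r<R<\infty$ choose $U_1=\{r'<|x|<R'\}$ with $\dim\mathcal K(U_1)$ minimal. For any other such annulus $U\supset U_1$ the restriction $\mathcal K(U)\to\mathcal K(U_1)$ is injective by (a), hence bijective by minimality. So each element of $\mathcal K(U_1)$ extends uniquely to every such $U$, and these extensions define an element of $\mathcal K$. If $f\in\mathcal K(U)$, the element of $\mathcal K$ that extends $f|_{U_1}$ agrees with $f$ on $U$ by (a). Take $1<r_0<r'$, $R_0>R'$ and $s_0\le\min(r'-r_0,R_0-R')$.
\end{proof}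

Part (b) matters twice: the obstruction space is the same on all the annuli $V_s$, and its elements are defined on all of $M$, where their behavior at $\partial M$ and at infinity can be used. Put $V=V_0$ and let $f_1,\dots,f_d$ be a basis of $\mathcal K$.

\subsection{Weights and norms}

We look for $k$ in the form $\omega P_{\hat g}^*u$ with a weight $\omega$ that vanishes to infinite order on $\partial V$. Let $\xi$ be a smooth function of $|x|$ on $\overline V$, with $0<\xi\le1$ in $V$, that equals $\min(|x|-r_0,R_0-|x|)$ near $\partial V$ and satisfies $\{\xi>s\}=V_s$ for $0\le s\le s_0$ (we decrease $s_0$ if necessary). Put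
\[
\omega=e^{-1/\xi},\qquad\ell=\kappa\xi^2,\qquad B_y=\{x:|x-y|<\ell(y)\}\quad(y\in V),
\]
with a small constant $\kappa\in(0,1)$. The length $\ell$ is the scale on which $\omega$ is essentially constant. Indeed, let $C_\xi$ be a Lipschitz constant of $\xi$ and $C_\xi\kappa\le\frac12$. Then $\ell(y)\le\kappa\xi(y)$ is less than the distance from $y$ to $\partial V$, so $B_y\subset V$. For $x\in B_y$ we have $|\xi(x)-\xi(y)|\le C_\xi\kappa\xi(y)^2\le\frac12\xi(y)$, hence $|1/\xi(x)-1/\xi(y)|\le2C_\xi\kappa\le1$. So $\xi$, $\ell$ and $\omega$ are comparable on $B_y$ to their values at $y$. In the variable $X=(x-y)/\ell(y)\in B_1$, all derivatives of $\omega/\omega(y)$ are bounded uniformly in $y$, because $\ell^j|\partial^j(1/\xi)|\le C_j\xi^{2j}\xi^{-j-1}\le C_j$ for $j\ge1$. On each $B_y$ the degenerate equation below thus becomes uniformly elliptic. The price is a negative power of $\ell$, which any positive power of $\omega$ absorbs.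

Let $|F|_{j;y}$ be the $C^{j,1/2}$ norm of $F$ on $B_y$ in the variable $X$ (for tensors, of the components in the coordinates $x$), and let $\mathcal B$ be the Banach space of functions on $V$ with
\[
\|F\|_{\mathcal B}=\sup_{y\in V}\omega(y)^{-3/4}|F|_{0;y}<\infty .
\]
The exponent must exceed $\frac12$, so that $\omega^{-1}F^2$ is integrable, and must be less than $1$, since $k$ will be of size $\omega^{1/2}$ up to powers of $\ell$ and quadratic terms in $k$ must lie in $\mathcal B$.

Schauder estimates give bounds on the half balls $\frac12B_y$, and this loses nothing: for a weight that is a product of powers of $\omega$ and $\ell$, the weighted supremum over $y$ of the $C^{j,1/2}$ norms on $B_y$ is bounded by $C$ times the same supremum for $\frac12B_y$. To see this, let $x,x'\in B_y$; weights and scales at $x$ and $y$ are comparable. Values and derivatives at $x$ are controlled by the norm on $\frac12B_x$. A H\"older quotient between $x$ and $x'$ is controlled by that norm if $|x-x'|<\frac12\ell(x)$, and otherwise by a multiple of the supremum, since then $|x-x'|/\ell(y)$ is bounded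 below.

Let $W$ be the Hilbert space of $u\in H^2_{loc}(V)$ with $\|u\|_W^2=\int_V\omega(u^2+|\partial u|^2+|\partial^2u|^2)dx<\infty$. It contains the $f_i$. Fix $\zeta\in C_c^\infty(V_{s_0})$ with $\zeta\ge0$, $\zeta\not\equiv0$, and put
\[
W^\perp=\Big\{u\in W:\int\zeta uf_i\,dV_g=0\text{ for all }i\Big\},\qquad G_{il}=\int\zeta f_if_l\,dV_g .
\]
The subspace $W^\perp$ is closed, and $G$ is positive definite by Lemma~\ref{lem:static}(a). Finally fix $r_0<r_1<r_2<R_0$ and $V'=\{r_1\le|x|\le r_2\}$.

\subsection{The deformation}

Call a metric $\hat g$ \emph{$\epsilon_0$-admissible} if it is smooth near $\overline V$, $\|\hat g-g\|_{C^6(\overline V)}\le\epsilon_0$, and $R(\hat g)=0$ on $\overline V\setminus V'$. Put $e_i=\zeta f_i\,dV_g/dV_{\hat g}$ and $\mathcal N(k)=R(\hat g+k)-R(\hat g)-P_{\hat g}k$.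

\begin{proposition}\label{prop:local}
There are $\epsilon_0,C>0$ such that to each $\epsilon_0$-admissible $\hat g$ there correspond a symmetric 2-tensor $k$ on $V$ and a vector $c=c(\hat g)\in\mathbb R^d$ with these properties.
\begin{itemize}
\item[(i)] All derivatives of $k$ tend to $0$ at $\partial V$, so $k$ extended by $0$ is smooth, and $\hat g+k$ is a metric.
\item[(ii)] $R(\hat g+k)=\sum_ic_ie_i$ on $V$.
\item[(iii)] $|k|\le C\|R(\hat g)\|_{C^1(\overline V)}$ and $|\mathcal N(k)|\le C\|R(\hat g)\|_{C^1(\overline V)}^2$ on $V$.
\item[(iv)] $c(\hat g)$ is continuous in $\hat g$ for the norm of $C^6(\overline V)$.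
\end{itemize}
\end{proposition}

\begin{proof}
\textbf{Step 1: coercivity.} \emph{If $\epsilon_0$ is small, then $\|u\|_W^2\le C\int_V\omega|P_{\hat g}^*u|^2dV_{\hat g}$ for $u\in W^\perp$.}

We first prove an unweighted estimate, uniform in $s\in[0,s_0]$:
\begin{equation}\label{eq:unw}
\|u\|_{H^2(V_s)}\le C\|P_g^*u\|_{L^2(V_s)}\qquad\text{if }u\in H^2(V_s)\text{ and }\int\zeta uf_i\,dV_g=0\text{ for all }i .
\end{equation}
If it fails, there are $s_n\to s$ and $u_n$ with $\|u_n\|_{H^2(V_{s_n})}=1$ and $\|P_g^*u_n\|_{L^2}\to0$. Let $\Theta_s:V\to V_s$ be the diffeomorphism that preserves rays and is affine in the radius; $\Theta_{s_n}\to\Theta_s$ smoothly on $\overline V$. The functions $v_n=u_n\circ\Theta_{s_n}$ are bounded in $H^2(V)$, so a subsequence converges in $H^1(V)$ by Rellich's theorem. By \eqref{eq:hess}, $\partial_a\partial_bu_n=\Gamma^c_{ab}\partial_cu_n+\operatorname{Ric}_{ab}u_n$ up to an error that tends to $0$ in $L^2$. By the chain rule $\partial^2v_n$ is then, up to such an error, a linear expression in $(v_n,\partial v_n)$ with uniformly convergent coefficients,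 so $v_n$ converges in $H^2(V)$ to some $v\neq0$. The function $u=v\circ\Theta_s^{-1}$ satisfies $P_g^*u=0$ and the orthogonality conditions. By Lemma~\ref{lem:static}(b), $u=\sum a_if_i$, and then $Ga=0$, so $u=0$, a contradiction.

The weighted estimate is an average of these. The function $\hat\omega=e^{-1/\min(\xi,s_0)}$ is comparable to $\omega$ and equals $\int_0^{s_0}(e^{-1/s})'\,\mathbf 1_{V_s}\,ds$, so $\int_V\hat\omega F=\int_0^{s_0}(e^{-1/s})'(\int_{V_s}F)ds$ for $F\ge0$. An element of $W^\perp$ lies in $H^2(V_s)$ for $s>0$, and integrating the square of \eqref{eq:unw} against $(e^{-1/s})'ds$ proves the claim for $\hat g=g$. For admissible $\hat g$ the difference $|P_{\hat g}^*u-P_g^*u|\le C\epsilon_0(|u|+|\partial u|+|\partial^2u|)$ is absorbed by the left side.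

\textbf{Step 2: the linear problem.} \emph{For $F\in\mathcal B$ there are $k_F$ and $c_F\in\mathbb R^d$, linear in $F$, with}
\begin{equation}\label{eq:lin}
P_{\hat g}k_F=F+\sum_i(c_F)_ie_i,\qquad|c_F|\le C\|F\|_{\mathcal B},\qquad|k_F|_{2;y}\le C\omega(y)^{1/2}\ell(y)^{-4}\|F\|_{\mathcal B}.
\end{equation}

Since $\int\omega^{-1}F^2\le C\|F\|_{\mathcal B}^2$, the map $\tilde u\mapsto\int F\tilde u\,dV_{\hat g}$ is a functional on $W$ of norm at most $C\|F\|_{\mathcal B}$. By Step 1 and the Lax--Milgram lemma there is a unique $u\in W^\perp$ such that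
\[
J(\tilde u):=\int_V\omega\langle P_{\hat g}^*u,P_{\hat g}^*\tilde u\rangle dV_{\hat g}-\int_VF\tilde u\,dV_{\hat g}
\]
vanishes for $\tilde u\in W^\perp$, and $\|u\|_W\le C\|F\|_{\mathcal B}$. A functional on $W$ that vanishes on $W^\perp$ is a combination of the functionals that define $W^\perp$:
\begin{equation}\label{eq:weak}
J(\tilde u)=\sum_ic_i\int\zeta f_i\tilde u\,dV_g\qquad(\tilde u\in W).
\end{equation}
Taking $\tilde u=f_l$ gives $(Gc)_l=J(f_l)$, so $|c|\le C\|F\|_{\mathcal B}$. Taking $\tilde u\in C_c^\infty(V)$ gives $P_{\hat g}(\omega P_{\hat g}^*u)=F+\sum c_ie_i$ in the sense of distributions.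

The principal symbol of $P_{\hat g}^*$ is $|p|^2\hat g-p\otimes p$, of squared norm $3|p|^4-2|p|^4+|p|^4=2|p|^4$, so $P_{\hat g}\omega P_{\hat g}^*$ is elliptic with symbol $2\omega|p|^4$ and smooth coefficients in $V$. By (T3), $u\in C^{4,1/2}_{loc}(V)$. Multiply the equation by $\ell(y)^4/\omega(y)$ and write it on $B_y$ in the variable $X$. Each coefficient is a sum of products of a nonnegative power of $\ell(y)$, an $X$-derivative of $\omega/\omega(y)$, and a smooth function of at most four $x$-derivatives of $\hat g$. So (T3) applies with $j=0$ and constants independent of $y$ and $\hat g$. We have $\|u\|_{L^2(B_1,dX)}\le C\ell^{-3/2}\omega^{-1/2}\|u\|_W$, with $\ell,\omega$ evaluated at $y$. The right side has norm at most $C(\ell^4\omega^{-1/4}+1)\|F\|_{\mathcal B}$, where the last term comes from $\sum c_ie_i$, which is supported in a fixed compact subset of $V$. Passing from half balls to balls,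
\begin{equation}\label{eq:uest}
|u|_{4;y}\le C\ell^{-3/2}\omega^{-1/2}\|F\|_{\mathcal B}.
\end{equation}
Put $k_F=\omega P_{\hat g}^*u$ and $c_F=c$. Two $x$-derivatives cost $\ell^{-2}$, so $|k_F|_{2;y}\le C\omega\ell^{-2}|u|_{4;y}$, and \eqref{eq:lin} follows because $\ell\le1$.

\textbf{Step 3: the nonlinear problem.} In coordinates the scalar curvature of a metric $g'$ has the form
\begin{equation}\label{eq:Rform}
R(g')=A(g')\partial^2g'+B(g')(\partial g',\partial g'),
\end{equation}
where $A$ and $B$ are smooth functions of the components and $B$ is symmetric bilinear. Both terms contain two derivatives, so $\ell(y)^2R(g')=\mathcal R(g')$, where $\mathcal R$ is the same expression with $\partial_X$ in place of $\partial$. Since $C^{0,1/2}$ is a Banach algebra, $\mathcal R:C^{2,1/2}(B_1)\to C^{0,1/2}(B_1)$ is smooth with bounded second derivative on bounded sets of uniformly positive metrics. From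
\[
\ell^2\big(\mathcal N(k)-\mathcal N(k')\big)=\int_0^1\big[D\mathcal R(\hat g+k'+s(k-k'))-D\mathcal R(\hat g)\big](k-k')\,ds
\]
we obtain, for $|k|_{2;y}$ and $|k'|_{2;y}$ small,
\[
|\mathcal N(k)-\mathcal N(k')|_{0;y}\le C\ell^{-2}\big(|k|_{2;y}+|k'|_{2;y}\big)|k-k'|_{2;y}.
\]
Since $\omega^{1/2}\ell^{-4}$ is bounded, \eqref{eq:lin} makes $|k_F|_{2;y}$ small uniformly in $y$ when $\|F\|_{\mathcal B}$ is small. Since $\omega^{-3/4}\ell^{-2}\cdot\omega\ell^{-8}=\omega^{1/4}\ell^{-10}$ is bounded, we get
\[
\|\mathcal N(k_F)-\mathcal N(k_{F'})\|_{\mathcal B}\le C_1(\|F\|_{\mathcal B}+\|F'\|_{\mathcal B})\|F-F'\|_{\mathcal B}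
\]
for $F,F'$ in the closed ball of a small radius $\epsilon_1$ in $\mathcal B$, with $C_1,\epsilon_1$ independent of $\hat g$. Decrease $\epsilon_1$ so that $4C_1\epsilon_1\le1$ and $\hat g+k_F$ is a metric. On the ball, $\|\mathcal N(k_F)\|_{\mathcal B}\le C_1\|F\|_{\mathcal B}^2\le\frac14\|F\|_{\mathcal B}$. Because $R(\hat g)$ is supported in $V'$, where the weights are bounded below, and $R(g)=0$, we have $\|R(\hat g)\|_{\mathcal B}\le C\|R(\hat g)\|_{C^1}\le C\epsilon_0\le\epsilon_1/2$ for small $\epsilon_0$. Then $F\mapsto-R(\hat g)-\mathcal N(k_F)$ is a $\frac12$-contraction of the ball into itself. Its unique fixed point $F$ satisfies $\|F\|_{\mathcal B}\le2\|R(\hat g)\|_{\mathcal B}$. With $k=k_F$ and $c(\hat g)=c_F$,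
\[
R(\hat g+k)=R(\hat g)+F+\sum c_ie_i+\mathcal N(k)=\sum c_ie_i .
\]
This is (ii), and (iii) follows from \eqref{eq:lin} and the quadratic bound on $\mathcal N$.

\textbf{Step 4: smoothness.} The fixed point equation does not improve regularity, since $\mathcal N(k)$ contains $\partial^2k$. We therefore read (ii) as a linear equation for $u$. By \eqref{eq:Rform},
\begin{align*}
R(\hat g+k)-R(\hat g)={}&A(\hat g+k)\partial^2k+B(\hat g+k)(2\partial\hat g+\partial k,\partial k)\\
&+[A(\hat g+k)-A(\hat g)]\partial^2\hat g+[B(\hat g+k)-B(\hat g)](\partial\hat g,\partial\hat g).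
\end{align*}
Writing $A(\hat g+k)-A(\hat g)=\int_0^1DA(\hat g+sk)ds\cdot k$, and the same for $B$, we see that the right side is linear in $(\partial^2k,\partial k,k)$ with coefficients that are smooth in $(x,k)$ and affine in $\partial k$. Regard these coefficients as known and insert $k=\omega P_{\hat g}^*u$. Then $u$ solves a linear fourth-order equation with right side $\sum c_ie_i-R(\hat g)$, which is smooth with compact support in $V$. For $k=0$ the principal part is that of $P_{\hat g}\omega P_{\hat g}^*$, so after multiplication by $\ell(y)^4/\omega(y)$ the equation is uniformly elliptic in the variable $X$ when $|k|$ is small, which we ensure by decreasing $\epsilon_1$. In the coefficients, $\partial k$ occurs only in the term with two derivatives $B(\cdot)(\partial k,\partial k)$, hence only as $\partial_Xk$ after the rescaling. So the coefficients are bounded in $C^{j-1,1/2}$, uniformly in $y$, if $\sup_y|k|_{j;y}<\infty$; in this step constants may depend on $j$ and $\hat g$.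

This holds for $j=2$ by \eqref{eq:lin}. If it holds for some $j\ge2$, then (T3) gives $|u|_{j+3;y}\le C_j\ell^{-3/2}\omega^{-1/2}$ as in \eqref{eq:uest}, hence $|k|_{j+1;y}\le C_j\omega^{1/2}\ell^{-4}$, which is bounded. By induction $|\partial^jk|\le C_j\omega^{1/2}\ell^{-4-j}$ for all $j$, and the right side tends to $0$ at $\partial V$. This proves (i).

\textbf{Step 5: continuity.} Let $\hat g_n\to\hat g$ in $C^6(\overline V)$, all admissible, with fixed points $F_n$ and associated $u_n,c_n,k_n$. The bounds of Steps 2 and 3 are uniform, so along a subsequence $u_n\rightharpoonup u_*$ in $W^\perp$, $u_n\to u_*$ in $C^4_{loc}$, $F_n\to F_*$ locally uniformly, and $c_n\to c_*$. H\"older bounds pass to pointwise limits, so $\|F_*\|_{\mathcal B}\le\epsilon_1$. Fix $\tilde u\in W$. In $L^2(\omega\,dx)$, $P_{\hat g_n}^*\tilde u\to P_{\hat g}^*\tilde u$ strongly and $P_{\hat g_n}^*u_n\rightharpoonup P_{\hat g}^*u_*$ weakly. Since $|F_n\tilde u|\le\epsilon_1\omega^{3/4}|\tilde u|$, which is integrable by the Cauchy--Schwarz inequality, $\int F_n\tilde u\,dV_{\hat g_n}$ converges to $\int F_*\tilde u\,dV_{\hat g}$.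 So \eqref{eq:weak} passes to the limit. As $W^\perp$ does not depend on the metric, $u_*$ and $c_*$ are the objects that Step 2 associates with $F_*$ and $\hat g$. Then $k_n\to k_{F_*}$ in $C^2_{loc}$, and the fixed point equation passes to the limit pointwise. By uniqueness in the ball, $F_*$ is the fixed point for $\hat g$ and $c_*=c(\hat g)$. Every subsequence has a further subsequence with this limit, so $c(\hat g_n)\to c(\hat g)$.
\end{proof}

\section{Balancing the obstruction}\label{sec:balance}

\subsection{The obstruction as a flux}

Fix a smooth function $\chi$ of $|x|$ with $0\le\chi\le1$, $\chi=0$ for $|x|\le r_1$ and $\chi=1$ for $|x|\ge r_2$. For $v$ that is $g$-harmonic near $S_{R_0}$ define $\beta(v)\in\mathbb R^d$ by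
\[
\beta_l(v)=\oint_{S_{R_0}}(f_l\,\partial_nv-v\,\partial_nf_l).
\]
The map $\beta$ is linear and $|\beta(v)|\le C\|v\|_{C^1(\overline V)}$.

\begin{lemma}\label{lem:flux}
If $v$ is $g$-harmonic near $\overline V$ and $\nu=\|v\|_{C^6(\overline V)}$ is small, then $\hat g=(1+\chi v)^4g$ is $\epsilon_0$-admissible and $|Gc(\hat g)+8\beta(v)|\le C\nu^2$.
\end{lemma}

\begin{proof}
We have $\|\hat g-g\|_{C^6}\le C\nu$. By \eqref{eq:conf} and $R_g=0$, $R(\hat g)=-8(1+\chi v)^{-5}\Delta_g(\chi v)$. This vanishes for $|x|<r_1$, where $\chi v=0$, and for $|x|>r_2$, where $\chi v=v$, and it is $O(\nu)$ in $C^1$. By Proposition~\ref{prop:local}(ii), (iii),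
\[
(Gc)_l=\int_Vf_lR(\hat g+k)dV_{\hat g}=\int_Vf_lR(\hat g)dV_{\hat g}+\int_Vf_lP_{\hat g}k\,dV_{\hat g}+O(\nu^2).
\]
Since $k$ vanishes to infinite order on $\partial V$ and $P_g^*f_l=0$, the second integral equals $\int\langle k,(P_{\hat g}^*-P_g^*)f_l\rangle dV_{\hat g}=O(\nu^2)$. With $dV_{\hat g}=(1+\chi v)^6dV_g$, the first equals
\[
-8\int_Vf_l(1+\chi v)\Delta_g(\chi v)dV_g=-8\int_Vf_l\Delta_g(\chi v)dV_g+O(\nu^2).
\]
Green's formula evaluates the last integral as $\beta_l(v)$, because $f_l$ is harmonic, $\chi v=0$ near $S_{r_0}$ and $\chi v=v$ near $S_{R_0}$.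
\end{proof}

\subsection{Boundary values realize every flux}

The cutoff discards $w$ near $\partial M$, so the boundary values of $w$ are free parameters. We show that they can move $\beta$ in every direction. The one thing to exclude is a static potential that is itself of the form $h_\phi$.

\begin{lemma}\label{lem:nodecay}
If $f\in\mathcal K$ and $f\to0$ at infinity, then $f=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:AF} the coefficients of $\Delta_g$ are bounded in $C^1$, so (T3) on unit balls gives $|\nabla f|_g\to0$ at infinity. Let $f^*(r)=\sup_{|x|\ge r}|f|$. Along a ray, the locally Lipschitz function $|\nabla f|_g$ satisfies, almost everywhere,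
\[
\big|\partial_r|\nabla f|_g\big|\le|\operatorname{Hess}f|_g|\partial_r|_g=|f||\operatorname{Ric}|_g|\partial_r|_g\le Cr^{-2-\tau}|f| .
\]
Integrating from infinity gives $|\nabla f|_g\le C|x|^{-1-\tau}f^*(|x|)$, and integrating again gives $f^*(r)\le Cr^{-\tau}f^*(r)$. So $f^*(r)=0$ for large $r$, and $f=0$ by Lemma~\ref{lem:static}(a).
\end{proof}

\begin{lemma}\label{lem:span}
There are $\phi_1,\dots,\phi_d\in C^\infty(\partial M)$ with $0<\phi_i\le1$ such that $\beta(h_{\phi_1}),\dots,\beta(h_{\phi_d})$ is a basis of $\mathbb R^d$.
\end{lemma}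

\begin{proof}
The map $\phi\mapsto\beta(h_\phi)$ is linear, and the functions with $0<\phi\le1$ span $C^\infty(\partial M)$, so it suffices to show that the map is onto. If it is not, a nonzero vector $a\in\mathbb R^d$ is orthogonal to its image, and $f=\sum a_lf_l\ne0$ satisfies $\oint_{S_{R_0}}(f\partial_nh_\phi-h_\phi\partial_nf)=0$ for all $\phi$. Both functions are harmonic and smooth up to $\partial M$, so by Green's formula $\oint_{\partial M}(f\partial_nh_\phi-\phi\,\partial_nf)=0$. Let $f_0=h_{\phi'}$ with $\phi'=f|_{\partial M}$. Subtracting \eqref{eq:sym} gives $\oint_{\partial M}\phi\,\partial_n(f-f_0)=0$ for all $\phi$. So the harmonic function $f-f_0$ vanishes on $\partial M$ together with its normal derivative. Extend $g$ smoothly across $\partial M$, and extend $f-f_0$ by $0$. By Green's formula the extension is weakly harmonic, hence smooth by (T3), and it vanishes on an open set. By (T4), $f=f_0$, so $f\to0$ at infinity. Lemma~\ref{lem:nodecay} gives $f=0$, a contradiction.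
\end{proof}

\begin{example}\label{ex:flat}
Let $g=\delta$. Static potentials satisfy $\operatorname{Hess}f=0$, so $d=4$ with basis $1,x_1,x_2,x_3$. For the same four functions as boundary values, $h_1=|x|^{-1}$ and $h_{x_j}=x_j|x|^{-3}$. The fluxes can be computed on $S_1$: $\oint\partial_r(r^{-1})=-4\pi$ and $\oint(x_l\partial_r(x_jr^{-3})-x_jr^{-3}\partial_rx_l)=-3\oint x_lx_j=-4\pi\delta_{lj}$, and the mixed terms vanish by parity. So the matrix of fluxes is $-4\pi$ times the identity: the obstruction sees the monopole and dipole terms of $v$. Also $\beta(1)=0$.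
\end{example}

This example shows why $t$ cannot be frozen at a zero of $\alpha_0-1$. By Proposition~\ref{prop:tune}, adding $a_iw_i$ to $w_0$ changes the flux by about $a_i[\beta(h_i)+\alpha_i\beta(1-h)]$, and these $d$ vectors need not be independent: for $g=\delta$ and $\phi_1=1$ we have $\alpha_1=\alpha_0=1$, and the first vector is $\beta(1)=0$. We therefore keep $t$ as an unknown and add the equation that the total coefficient of $1-h$ in $w-1$ vanish. This gives $d+1$ equations in $d+1$ unknowns with a triangular leading part.

\subsection{Proof of Proposition~\ref{prop:ext}}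

Recall the properties of the Brouwer degree $\deg(\Psi,\Pi)\in\mathbb Z$ of a continuous map $\Psi$ from a compact box $\Pi\subset\mathbb R^{d+1}$ to $\mathbb R^{d+1}$ with $0\notin\Psi(\partial\Pi)$. It is invariant under homotopies that avoid $0$ on $\partial\Pi$; it is $\pm1$ for an invertible affine map with its zero inside $\Pi$; and $\Psi$ has a zero if the degree is not $0$.

\textbf{The family.} Take $\phi_1,\dots,\phi_d$ from Lemma~\ref{lem:span} and put $\kappa_1=1/(2(d+1)C_*)$. Since $C_*\ge2$, we have $\kappa_1dC_*\le\frac12$, $\kappa_1\le\frac14$ and $\kappa_1d\le\frac14$. Let $0<\sigma\le\frac12$, to be fixed below, let $\rho>R_0+1$ be large, and let $t^\pm$ be as in Proposition~\ref{prop:tune}. On the box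
\[
\Pi=\{a\in\mathbb R^d:|a|_\infty\le\kappa_1\sigma\}\times[t^-,t^+]
\]
let $\phi_a=1+\sum a_i\phi_i\ge\frac34$. By Lemma~\ref{lem:sol}, $b[\phi_a,0]=b[1,0]+\sum a_ib[\phi_i,0]$ is continuous and positive on $\Pi$. The function $w_\infty=w[0,1]$, in $C^6(\overline V)$, and the number $b[0,1]$ are continuous in $t\in[t^-,t^+]$. By compactness of $\Pi$ we can choose $\lambda=\lambda_\rho>0$ so small that, on $\Pi$,
\begin{equation}\label{eq:lambda}
0<2\lambda\,b[\phi_a,\lambda]=2\lambda\big(b[\phi_a,0]+\lambda b[0,1]\big)<\frac1\rho,\qquad\|\lambda w_\infty\|_{C^6(\overline V)}<\frac1\rho .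
\end{equation}
Put
\[
w_{a,t}=w[\phi_a,\lambda]=w_0+\sum a_iw_i+\lambda w_\infty>0,\qquad v_{a,t}=w_{a,t}-1,
\]
and $A(a,t)=\alpha_0(t)+\sum a_i\alpha_i(t)$, with sums over $1\le i\le d$. The function $v_{a,t}$ is $g$-harmonic near $\overline V$. Writing $1=h+(1-h)$ and using Proposition~\ref{prop:tune} and \eqref{eq:lambda}, we get in $C^6(\overline V)$
\begin{equation}\label{eq:v}
v_{a,t}=\sum a_ih_i+(A-1)(1-h)+o(1),\qquad|A-1|\le\sigma+\kappa_1dC_*\sigma\le\tfrac32\sigma,
\end{equation}
where $o(1)\to0$ uniformly on $\Pi$ as $\rho\to\infty$ with $\sigma$ fixed. So $\|v_{a,t}\|_{C^6(\overline V)}\le C\sigma$ for $\rho\ge\rho(\sigma)$. Let $\hat g_{a,t}=(1+\chi v_{a,t})^4g_{\rho,t}$. This is a smooth metric on $M$, because $1+\chi v=(1-\chi)+\chi w>0$, and it equals $(1+\chi v_{a,t})^4g$ near $\overline V$. For small $\sigma$, Lemma~\ref{lem:flux} and Proposition~\ref{prop:local} provide $k_{a,t}$ and $c(a,t)=c(\hat g_{a,t})$. By Lemma~\ref{lem:sol}(b) and Proposition~\ref{prop:local}(iv), $c$ is continuous on $\Pi$.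

\textbf{The degree.} Define $\Psi,q:\Pi\to\mathbb R^{d+1}$ and a linear map $\Lambda$ of $\mathbb R^{d+1}=\mathbb R^d\times\mathbb R$ by
\[
\Psi=(Gc,\,A-1),\qquad q=(a,\,A-1),\qquad\Lambda(a,a_0)=\Big(-8\sum a_i\beta(h_i)-8a_0\beta(1-h),\ a_0\Big).
\]
The map $\Lambda$ does not depend on $\sigma$ or $\rho$, and it is invertible by Lemma~\ref{lem:span}. By Lemma~\ref{lem:flux} and \eqref{eq:v},
\[
\Psi=\Lambda q+\mathcal E,\qquad|\mathcal E|\le C\sigma^2+o(1).
\]
For $s\in[0,1]$ let $q_s=(a,\alpha_0(t)-1+s\sum a_i\alpha_i(t))$, so that $q_1=q$. At a point of $\partial\Pi$ either $|a|_\infty=\kappa_1\sigma$, or $t=t^\pm$ and the last component of $q_s$ has absolute value at least $\sigma-\kappa_1dC_*\sigma\ge\sigma/2$. In both cases $|q_s|\ge\kappa_1\sigma$. Next let $l(t)$ be the affine function with $l(t^\pm)=\pm\sigma$. The maps $(a,(1-s)(\alpha_0(t)-1)+s\,l(t))$ do not vanish on $\partial\Pi$, since there either $a\ne0$ or the last component is $\pm\sigma$. Composing both homotopies with $\Lambda$, we connect $\Lambda q$ to the invertible affine map $\Lambda(a,l(t))$, whose zero lies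 inside $\Pi$. Hence $\deg(\Lambda q,\Pi)=\pm1$.

On $\partial\Pi$ we have $|\Lambda q|\ge\|\Lambda^{-1}\|^{-1}\kappa_1\sigma$, which is linear in $\sigma$, while the error is quadratic. Fix $\sigma$ so small that $C\sigma^2$ is less than half of this bound, and then take $\rho$ so large that the same holds for the term $o(1)$ and that $1/\rho<\epsilon$. Then $\Lambda q+s\mathcal E\ne0$ on $\partial\Pi$ for $s\in[0,1]$, so $\deg(\Psi,\Pi)=\pm1$ and $\Psi$ has a zero $(a,t)\in\Pi$. Since $G$ is invertible, $c(a,t)=0$. (If $d=0$ there is no obstruction, and any $t\in[t^-,t^+]$ serves.)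

\textbf{The metric.} For this $(a,t)$ let $w=w_{a,t}$ and $\tilde g=\hat g_{a,t}+k_{a,t}$, with $k_{a,t}$ extended by $0$. This is a smooth metric on $M$ by Proposition~\ref{prop:local}(i). On $\{1\le|x|\le r_0\}$ both $\chi$ and $k_{a,t}$ vanish, so $\tilde g=g$, which is scalar-flat. On $V$ we have $R_{\tilde g}=\sum c_ie_i=0$. On $\{|x|\ge R_0\}$ we have $\tilde g=w^4g_{\rho,t}$ and $L_tw=0$, so $R_{\tilde g}=0$ by \eqref{eq:conf}. For $|x|>11\rho$, $\tilde g=w^4\delta$ with $w$ as in Lemma~\ref{lem:sol}(a), and $0<2\lambda b<1/\rho<\epsilon$ by \eqref{eq:lambda}. This proves Proposition~\ref{prop:ext}, and with it Theorem~\ref{thm:main}. \qed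

\begin{thebibliography}{9}

\bibitem{Anderson}
Michael T. Anderson, \emph{Recent progress and problems on the Bartnik quasi-local mass}, arXiv:1903.03822 (2019).

\end{thebibliography}
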